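\title{Cohen--Macaulayness does not descend along quasi-complete intersection homomorphisms}

\begin{abstract}
A local homomorphism $A\to B$ of noetherian local rings is a quasi-complete intersection if its Andr\'e--Quillen homology vanishes in all degrees $\ge 3$. Along such a map the Cohen--Macaulay property passes from $A$ to $B$. We show that it need not pass from $B$ to $A$: over every field there is a surjective quasi-complete intersection homomorphism $A\to B$ of complete local rings with $B$ artinian, $\dim A=1$ and $\operatorname{depth}A=0$. The ring $A$ is built from a module of finite projective dimension, supported on a curve, over a three-dimensional complete intersection. We also bound $\dim A-\operatorname{depth}A$ in terms of the rank of the first Koszul homology module, and we show that this difference can be any positive integer.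
\end{abstract}

\section{Introduction}\label{sec:intro}

All rings are commutative. For a ring homomorphism $A\to B$, a $B$-module $W$ and an integer $i\ge0$, let $H_i(A,B,W)$ denote Andr\'e--Quillen homology. We write $H_i(A,B,-)=0$ if $H_i(A,B,W)=0$ for every $B$-module $W$. A local homomorphism $f\colon A\to B$ of noetherian local rings is a \emph{quasi-complete intersection} (\emph{qci}) homomorphism if $H_i(A,B,-)=0$ for all $i\ge3$.

To see what this measures, let $f$ be surjective, with kernel $I$ generated by $x=x_1,\dots,x_n$. Then $H_0(A,B,W)=0$ and $H_1(A,B,W)=I/I^2\otimes_BW$, and if $x$ is a regular sequence then $H_i(A,B,-)=0$ for all $i\ge2$. The qci condition allows one more degree. A theorem of Blanco, Majadas and Rodicio \cite{BMR} (see also \cite{AHS}) makes this concrete: $f$ is qci if and only if the Koszul homology module $H_1(x;A)$ is free over $B$ and the canonical map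
\begin{equation}\label{eq:bmr}
\textstyle\bigwedge_B H_1(x;A)\longrightarrow H_*(x;A)
\end{equation}
is an isomorphism. So the $x_j$ may satisfy relations other than the trivial ones $x_ix_j-x_jx_i=0$, but the extra relations form a free $B$-module, of rank $r$ say, and they account for all Koszul homology. The case $r=0$ is that of a regular sequence. For an example with $r=1$ take $A=k[[s,t]]/(st)$ and $x=s$; then $H_1(s;A)=(0:_As)=tA\cong A/(s)$.

The following facts are known for local homomorphisms $f\colon A\to B$ of noetherian local rings.
\begin{enumerate}
\item[(1)] Any two of the conditions ``$A$ is a complete intersection ring'', ``$B$ is a complete intersection ring'', ``$f$ is qci'' imply the third.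
\item[(2)] If $f$ is qci, then $A$ is Gorenstein if and only if $B$ is Gorenstein.
\item[(3)] If $f$ is qci and $A$ is Cohen--Macaulay, then $B$ is Cohen--Macaulay.
\end{enumerate}
This paper answers the following question from \cite{AM}: \emph{does the converse of \textup{(3)} hold, that is, if $f$ is qci and $B$ is Cohen--Macaulay, must $A$ be Cohen--Macaulay?}

One would guess that it must. By (1) and (2), the two stronger properties pass from $B$ to $A$ along a qci map. If $B=A/(x)$ for a regular sequence $x$ of length $n$, then dimension and depth both drop by $n$, so $A$ and $B$ are Cohen--Macaulay together. As we shall see, the answer is also positive for surjections with $r=1$. It becomes negative at $r=2$. We abbreviate ``Cohen--Macaulay'' to CM.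

\begin{theorem}\label{thm:main}
Let $k$ be any field. There is a surjective qci homomorphism $A\to B$ of complete noetherian local $k$-algebras with residue field $k$ such that $B$ is artinian, $\dim A=1$, $\operatorname{depth}A=0$, and $\ker(A\to B)$ is generated by two elements.
\end{theorem}

An artinian local ring is CM, so the converse of (3) fails. The second theorem is not needed for this answer; it locates the example among all surjective qci maps with CM target.

\begin{theorem}\label{thm:supp}
Let $A\to B=A/I$ be a surjective qci homomorphism of noetherian local rings with $B$ CM. Let $n$ be the minimal number of generators of $I$, let $x$ be a minimal generating sequence of $I$, and let $r=\operatorname{rank}_BH_1(x;A)$.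
\begin{enumerate}
\item[(a)] One has $\operatorname{depth}A=\dim B+n-r$. If $r=0$, then $A$ is CM. If $r\ge1$, then $\dim A-\operatorname{depth}A\le r-1$. In particular, $A$ is CM if $r\le1$.
\item[(b)] The example of Theorem~\ref{thm:main} has $n=r=2$. So the condition $r\le1$ cannot be weakened to $r\le2$, and the bound in \textup{(a)} is attained for $r=2$.
\item[(c)] For all integers $e\ge0$ and $c\ge1$ there is a surjective qci homomorphism $A\to B$ with $B$ CM of dimension $e$, $\operatorname{depth}A=e$ and $\dim A=e+c$.
\end{enumerate}
\end{theorem}

We prove part (a) first, in Section~\ref{sec:koszul}, because it shows where an example can live. The example is then a base change of one explicit qci map $C\to P$ between rings of dimension $3$. Section~\ref{sec:C} introduces this map, a curve in $\operatorname{Spec}C$ that meets $\operatorname{Spec}P$ only in the closed point, and an explicit complex of free modules supported on the curve; this computation is the heart of the matter. Sections~\ref{sec:realize}, \ref{sec:module} and~\ref{sec:ring} turn that complex successively into a better complex, a module and a ring. Parts (b) and (c) of Theorem~\ref{thm:supp}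 are proved in Section~\ref{sec:more}.

\section{Conventions and tools}\label{sec:tools}

\subsection*{Complexes}
Complexes are homological, and $(X[i])_j=X_{j-i}$. A complex is \emph{exact} if all its homology vanishes, and it \emph{lives in degrees} $[a,b]$ if $X_j=0$ for $j\notin[a,b]$. The cone of a chain map $\varphi\colon X\to X'$ has $\operatorname{cone}(\varphi)_j=X'_j\oplus X_{j-1}$ and sits in an exact sequence $0\to X'\to\operatorname{cone}(\varphi)\to X[1]\to0$ whose connecting maps are induced by $\pm\varphi$. Signs in shifts and cones play no role and are mostly suppressed. Length is denoted by $\ell$.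

Let $\Lambda$ be a noetherian ring. A \emph{free complex} is a bounded complex of finitely generated free $\Lambda$-modules. An exact free complex is contractible. For free complexes $F,F'$ the module $H_0(\operatorname{Hom}_\Lambda(F,F'))$ consists of the homotopy classes of chain maps $F\to F'$; it is finitely generated, and its formation commutes with localization. For $h\in\Lambda$ the Koszul complex $K(h)$ is $0\to\Lambda\varepsilon\to\Lambda\to0$ in degrees $1,0$ with $\partial\varepsilon=h$, and $K(h_1,\dots,h_m)=K(h_1)\otimes\dots\otimes K(h_m)$. It is contractible if some $h_j$ is a unit. For a complex $G$ we view $G$ as the subcomplex $1\otimes G$ of $K(h_1,\dots,h_m)\otimes G$.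

The next lemma will be used twice, to control a free complex through the locus where it is not exact.

\begin{lemma}\label{lem:htpy}
Let $G$ be a free complex over a noetherian ring $\Lambda$.
\begin{enumerate}
\item[(a)] Let $\mathfrak a$ be an ideal such that $G_{\mathfrak p}$ is exact for every prime $\mathfrak p\not\supseteq\mathfrak a$. Then there is an $N$ such that multiplication by each element of $\mathfrak a^N$ is null-homotopic on $G$.
\item[(b)] If multiplication by each of $h_1,\dots,h_m$ is null-homotopic on $G$, then there is a chain map $K(h_1,\dots,h_m)\otimes G\to G$ that restricts to the identity on $G$.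
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $\mathfrak p\not\supseteq\mathfrak a$ the complex $G_{\mathfrak p}$ is contractible, so the finitely generated module $H_0(\operatorname{Hom}_\Lambda(G,G))$ vanishes at $\mathfrak p$. Hence it is killed by a power $\mathfrak a^N$, and so is the class of the identity.

(b) Let $m=1$ and $h_1=\partial\sigma+\sigma\partial$. Put $\rho(1\otimes g+\varepsilon\otimes g')=g+\sigma(g')$. Since $\partial(\varepsilon\otimes g')=1\otimes h_1g'-\varepsilon\otimes\partial g'$, we get $\rho\partial(\varepsilon\otimes g')=h_1g'-\sigma\partial g'=\partial\rho(\varepsilon\otimes g')$, so $\rho$ is a chain map. For $m>1$ tensor the map $K(h_m)\otimes G\to G$ with $K(h_1,\dots,h_{m-1})$ and compose with the map given by induction.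
\end{proof}

\begin{lemma}[Acyclicity lemma of Peskine and Szpiro; {\cite[Exercise~1.4.24]{BH}}]\label{lem:acyc}
Let $0\to F_s\to\dots\to F_0\to0$ be a complex of finitely generated modules over a noetherian local ring such that, for each $i>0$, $\operatorname{depth}F_i\ge i$ and $H_i(F)$ is zero or has depth $0$. Then $H_i(F)=0$ for all $i>0$.
\end{lemma}

We apply it in one form only: over a local ring of depth $3$, a free complex in degrees $[0,3]$ whose homology in positive degrees has finite length is a free resolution of its $H_0$.

\subsection*{Cohen--Macaulay rings}
Let $\Lambda$ be a CM local ring. Elements $g_1,\dots,g_m$ of the maximal ideal form a regular sequence if and only if $\dim\Lambda/(g_1,\dots,g_m)\le\dim\Lambda-m$ (the inequality $\ge$ always holds), and then the quotient is CM. In particular every system of parameters is a regular sequence. For each prime $\mathfrak p$ one has $\dim\Lambda_{\mathfrak p}+\dim\Lambda/\mathfrak p=\dim\Lambda$.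

\subsection*{Andr\'e--Quillen homology}
Besides the criterion \eqref{eq:bmr} and the vanishing in degrees $\ge2$ for regular sequences, we use two properties.
\begin{itemize}
\item \emph{Jacobi--Zariski sequence.} For ring homomorphisms $R\to C\to P$ and a $P$-module $W$ there is a long exact sequence
\[
\cdots\to H_i(R,C,W)\to H_i(R,P,W)\to H_i(C,P,W)\to H_{i-1}(R,C,W)\to\cdots .
\]
\item \emph{Base change} \cite[Prop.~IV.54]{And}. If $A$ and $P$ are $C$-algebras with $\operatorname{Tor}_i^C(A,P)=0$ for all $i>0$, then $H_i(C,P,W)\cong H_i(A,A\otimes_CP,W)$ for all $i$ and every $A\otimes_CP$-module $W$.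
\end{itemize}
Thus the qci condition survives base change along a Tor-independent algebra, and in particular along a flat one.

\section{What the Koszul homology determines}\label{sec:koszul}

In the situation of Theorem~\ref{thm:supp}, the isomorphism \eqref{eq:bmr} gives $H_i(x;A)\cong B^{\binom ri}$ for all $i$. Part (a) uses nothing else. Stating it in this form lets us pass to quotients by regular elements without tracking the qci condition or the minimality of $x$.

\begin{proposition}\label{prop:koszul}
Let $(A,\mathfrak n)$ be a noetherian local ring, let $x=x_1,\dots,x_n$ be elements of $\mathfrak n$, and let $B=A/(x)$. Assume that $B$ is CM and that there is an integer $r\ge0$ with $H_i(x;A)\cong B^{\binom ri}$ for all $i\ge0$. Then $r\le n$ and $\operatorname{depth}A=\dim B+n-r$. If $r=0$, then $A$ is CM. If $r\ge1$, then $\dim A-\operatorname{depth}A\le r-1$.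
\end{proposition}

\begin{proof}
Since $H_r(x;A)\cong B\neq0$, we have $r\le n$. For the rest we use induction on $e=\dim B$.

Let $e=0$, so that $(x)$ is $\mathfrak n$-primary. We recall two textbook facts. By the depth sensitivity of the Koszul complex, the maximal length of an $A$-regular sequence in $(x)$ is $n-\max\{i:H_i(x;A)\ne0\}$; for an $\mathfrak n$-primary ideal this length is $\operatorname{depth}A$. By a theorem of Serre, if $x$ is a system of parameters of $A$, then $\sum_i(-1)^i\ell(H_i(x;A))$ equals the multiplicity of the ideal $(x)$, which is positive. The first fact gives $\operatorname{depth}A=n-r$. Also $\dim A\le n$, because $n$ elements generate an $\mathfrak n$-primary ideal. If $r=0$, then $\operatorname{depth}A=n\ge\dim A$ and $A$ is CM. If $r\ge1$, then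
\[
\sum_i(-1)^i\ell(H_i(x;A))=\ell(B)\sum_i(-1)^i\binom ri=0,
\]
so $x$ is not a system of parameters, and $\dim A\le n-1$. Hence $\dim A-\operatorname{depth}A\le(n-1)-(n-r)=r-1$.

Let $e\ge1$. Then $\operatorname{depth}B=e\ge1$; this is where the CM hypothesis enters. We claim that $\operatorname{depth}A\ge1$. Otherwise $(0:_A\mathfrak n)\neq0$. This module lies in $(0:_A(x))\cong H_n(x;A)$, which would then be nonzero of depth $0$. But $H_n(x;A)$ is a free $B$-module, so it is zero or has depth $e\geq 1$. By prime avoidance there is now an element $z\in\mathfrak n$ that is regular on $A$ and on $B$, hence on each $H_i(x;A)$. The long exact homology sequence of $0\to K(x)\xrightarrow{z}K(x)\to K(x)\otimes A/zA\to0$ then splits into short exact sequences, and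
\[
H_i(x;A/zA)\cong H_i(x;A)/zH_i(x;A)\cong(B/zB)^{\binom ri}.
\]
So $A/zA$ and the image of $x$ satisfy the hypotheses with the same $n$ and $r$, and $B/zB$ is CM of dimension $e-1$. As $\dim$ and $\operatorname{depth}$ of $A$ both drop by $1$, the assertions for $A/zA$ give those for $A$.
\end{proof}

This proves Theorem~\ref{thm:supp}(a). The depth of $A$ is determined by $\dim B$, $n$ and $r$; only the dimension can escape. Take $B$ artinian and $n=r$. Then $\operatorname{depth}A=0$, and $A$ is CM if and only if it is artinian. The proof bounds $\dim A$ by $n$ and then excludes $\dim A=n$. For $n=r=1$ this forces $\dim A=0$. For $n=r=2$ it leaves room for $\dim A=1$, and this is the case we now realize.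

\section{A complete intersection and a curve on it}\label{sec:C}

Fix a field $k$ and put $R=k[[\alpha,\beta,\gamma,x_1,x_2]]$,
\[
C=R/(\alpha x_1+\beta x_2,\ \beta x_1+\gamma x_2),\qquad P=C/(x_1,x_2)C=k[[\alpha,\beta,\gamma]].
\]
Let $\mathfrak m$ be the maximal ideal of $C$. Consider the primes
\[
v=(\alpha,\beta,\gamma,x_2),\quad C/v=k[[x_1]],\qquad\qquad w=(\alpha,\gamma,x_1,x_2),\quad C/w=k[[\beta]],
\]
with residue fields $\kappa(v)$ and $\kappa(w)$, and for $q=1,2$ the rings
\[
L_q=C/(\alpha,\ \gamma-x_2^q)\cong k[[\beta,x_1,x_2]]/(\beta x_2,\ \beta x_1+x_2^{q+1}).
\]
The curve $V(w)=\{w,\mathfrak m\}$ lies in $\operatorname{Spec}P=V(x_1,x_2)$. The curve $V(v)=\{v,\mathfrak m\}$ meets $\operatorname{Spec}P$ only in $\mathfrak m$, because $x_1\notin v$.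

\begin{lemma}\label{lem:C}
Let $q\in\{1,2\}$.
\begin{enumerate}
\item[(a)] The primes of $C$ containing $\alpha$ and $\gamma-x_2^q$ are $v$, $w$ and $\mathfrak m$.
\item[(b)] $C$ is a complete intersection of dimension $3$, the sequence $\alpha,\gamma-x_2^q$ is $C$-regular, and $C\to P$ is qci.
\item[(c)] $O=C_v$ is a regular local ring of dimension $2$ with maximal ideal $(\gamma,x_2)$, and $N_q=(L_q)_v$ has length $q+2$.
\item[(d)] $(L_q)_w=\kappa(w)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A prime of $L_q$ contains $\beta$ or $x_2$. If it contains $\beta$, it contains $x_2^{q+1}$. So it contains $x_2$ in any case, hence $\beta x_1$, hence $(\beta,x_2)$ or $(x_1,x_2)$. The quotients of $L_q$ by these ideals are $C/v$ and $C/w$.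

(b) By (a), $\dim L_q=1$, so $\dim C\le3$. Therefore the two defining equations form an $R$-regular sequence, $C$ is a complete intersection of dimension $3$, in particular CM, and $\alpha,\gamma-x_2^q$ is $C$-regular. The kernels of $R\to C$ and $R\to P$ are generated by regular sequences, so $H_i(R,C,-)=0=H_i(R,P,-)$ for $i\ge2$. In the Jacobi--Zariski sequence $H_i(R,P,W)\to H_i(C,P,W)\to H_{i-1}(R,C,W)$ both outer terms vanish for $i\ge3$.

(c) In $O$ the element $x_1$ is a unit, and the equations give
\begin{equation}\label{eq:atv}
\beta=-\gamma x_2/x_1,\qquad \alpha=-\beta x_2/x_1=\gamma x_2^2/x_1^2 .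
\end{equation}
So $vO=(\gamma,x_2)$. As $\dim O=\dim C-\dim C/v=2$, the ring $O$ is regular. The elements $\gamma-x_2^q$ and $x_2$ also generate $vO$, so $O/(\gamma-x_2^q)$ is a discrete valuation ring with uniformizer $x_2$. In it $\alpha$ is a unit multiple of $x_2^{q+2}$. Hence $N_q=O/(\gamma-x_2^q,x_2^{q+2})$ has length $q+2$.

(d) In $(L_q)_w$ the element $\beta$ is a unit. So $\beta x_2=0$ gives $x_2=0$, then $\beta x_1+x_2^{q+1}=0$ gives $x_1=0$, and the maximal ideal $(x_1,x_2)$ is zero.
\end{proof}

The map $C\to P$ has the numerical type we want: $n=2$, since the equations of $C$ are quadrics and so $x_1,x_2$ are linearly independent modulo $\mathfrak m^2$, and then $3=3+2-r$ by Theorem~\ref{thm:supp}(a), so $r=2$. By base change, Theorem~\ref{thm:main} follows once we have a local ring $A$, finite as a $C$-module, such that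
\[
\operatorname{Supp}_CA=\{v,\mathfrak m\},\qquad\operatorname{Tor}_i^C(A,P)=0\ \text{ for } i>0,\qquad\operatorname{depth}A=0 .
\]
We first look for a module $M$ in place of $A$. The Tor condition then comes for free if $M$ has a free resolution $F$ of length at most $3$: the complex $F\otimes_CP$ has homology supported in $V(v)\cap\operatorname{Spec}P=\{\mathfrak m\}$, and the acyclicity lemma applies over $P$, which has depth $3$. So the task is to find a module of finite projective dimension with support $V(v)$.

The two obvious candidates fail. The module $C/v$ has the right support, but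
\begin{equation}\label{eq:tor1}
\operatorname{Tor}_1^C(C/v,P)=\frac{v\cap(x_1,x_2)}{v\cdot(x_1,x_2)}\neq0,
\end{equation}
since $x_2$ lies in the numerator and not in $\mathfrak m^2$. A quotient $C/(g_1,g_2)$ by a regular sequence has finite projective dimension and dimension $1$, but its support meets $\operatorname{Spec}P$ in a curve, because $\dim P/(g_1,g_2)P\ge1$. The way out is to take a \emph{difference} of two such quotients that agree along $\operatorname{Spec}P$ and disagree along $V(v)$. The rings $L_1$ and $L_2$ are such a pair: both sequences $\alpha,\gamma-x_2^q$ become $\alpha,\gamma$ in $P$, while the lengths at $v$ are $3$ and $4$. To subtract, we need a map that identifies the two modules at $w$.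

Call a free complex $F$ over $C$ a \emph{$v$-complex} if $F_{\mathfrak p}$ is exact for all primes $\mathfrak p\neq v,\mathfrak m$.

\begin{example}\label{ex:E}
In $L_2$ we have $\alpha=0$, $\gamma=x_2^2$ and $\beta x_2=0$. Hence $\alpha\beta=0$ and $(\gamma-x_2)\beta=x_2^2\beta-x_2\beta=0$, and $1\mapsto\beta$ defines a $C$-linear map $\mu\colon L_1\to L_2$. By Lemma~\ref{lem:C}(b), $K^q=K(\alpha,\gamma-x_2^q)$ is a free resolution of $L_q$. Lift $\mu$ to a chain map $K^1\to K^2$ and let $E$ be its cone. Then $E$ lives in degrees $[0,3]$, and its homology is $H_0(E)=\operatorname{coker}\mu$ and $H_1(E)=\ker\mu$. At a prime other than $v,w,\mathfrak m$ both $L_q$ vanish. At $w$ the map $\mu$ is multiplication by the unit $\beta$ on $\kappa(w)$. So $E$ is a $v$-complex.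

At $v$, formula \eqref{eq:atv} gives $\beta=-x_2^3/x_1$ in $N_2=O/(\gamma-x_2^2,x_2^4)$, so $\mu_v$ has image of length $1$. Thus $H_0(E)_v$ has length $3$ and $H_1(E)_v$ has length $2$.
\end{example}

The complex $E$ has the right support, but it is not a resolution of a module, not even at $v$. What it does provide is the number $3-2=4-3=1$: the alternating sum of the lengths of its homology at $v$ equals the length of $\kappa(v)$. The next section shows that this number is all that matters.

\section{Realizing the residue field at $v$}\label{sec:realize}

Write $\kappa=\kappa(v)$. We ask which complexes over $O$ are localizations of $v$-complexes, up to isomorphism in the bounded derived category $D^b(O)$. We use the following standard facts. For free complexes $Q,Q'$ over $O$ one has $\operatorname{Hom}_{D^b(O)}(Q,Q')=H_0(\operatorname{Hom}_O(Q,Q'))$; in particular $Q\cong Q'$ in $D^b(O)$ if and only if $Q$ and $Q'$ are homotopy equivalent. Every morphism $f$ in $D^b(O)$ has a cone, unique up to isomorphism, given by the usual cone when $f$ is a chain map. It does not change when $f$ is composed with an isomorphism, and it commutes with direct sums.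 The cone of an isomorphism is $0$, the cone of $0\colon X\to X'$ is $X'\oplus X[1]$, and the cone of an injective map of modules is its cokernel. Since $O$ is regular, every object with finitely generated homology is isomorphic to a free complex.

Let $\mathcal L$ be the class of objects of $D^b(O)$ with homology of finite length. Let $\mathcal R\subseteq\mathcal L$ be the class of objects $Y$ with $Y\cong F_v$ for some $v$-complex $F$; we say that $F$ \emph{realizes} $Y$. The class $\mathcal R$ is closed under isomorphisms, shifts and finite direct sums, and it contains $0$ and $E_v$. Clearing denominators lifts any free complex from $O$ to $C$, but the lift need not be exact at primes outside $V(v)$. Tensoring with a Koszul complex repairs this at the price of extra summands, and cones remove all but one of them.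

\begin{lemma}\label{lem:R}
\begin{enumerate}
\item[(a)] If $f\colon Y\to Y'$ is a morphism in $D^b(O)$ with $Y,Y'\in\mathcal R$, then $\operatorname{cone}(f)\in\mathcal R$.
\item[(b)] If $X\oplus Y\in\mathcal R$ and $Y\in\mathcal R$, then $X\in\mathcal R$.
\item[(c)] For every $Y\in\mathcal L$ one has $Y\oplus Y[1]\in\mathcal R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $F,F'$ realize $Y,Y'$, and identify $Y=F_v$, $Y'=F'_v$. Since $\operatorname{Hom}_{D^b(O)}(F_v,F'_v)=H_0(\operatorname{Hom}_C(F,F'))_v$, there are a chain map $\varphi\colon F\to F'$ and an element $s\in C\setminus v$ with $\varphi_v=sf$ in $D^b(O)$. The cone of $\varphi$ is a $v$-complex by the long exact sequence, and it realizes $\operatorname{cone}(sf)$. As $s$ acts on $Y$ as an automorphism, $\operatorname{cone}(sf)\cong\operatorname{cone}(f)$.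

(b) The object $X$ is the cone of the inclusion $Y\to X\oplus Y$.

(c) Let $Q$ be a free complex over $O$ isomorphic to $Y$, with chosen bases. For a unit $s$ of $O$, multiplication by $s^j$ in degree $j$ is an isomorphism from $(Q,s\partial)$ to $(Q,\partial)$. So after multiplying the differentials by a common denominator we may assume that they are images of matrices $d_j$ over $C$. The finitely many products $d_jd_{j+1}$ vanish over $C_v$, so they are killed by one element $s'\in C\setminus v$. The matrices $s'd_j$ define a free complex $F$ over $C$ with $F_v\cong Q$.

The homology of $Q$ has finite length, so $Q$ is exact at every nonmaximal prime of $O$. By Lemma~\ref{lem:htpy}(a) there is an $N$ such that all elements of $v^NO$ are null-homotopic on $Q$. Let $h_1,\dots,h_m\in C$ generate $v^N$, and put $G=K(h_1,\dots,h_m)\otimes_CF$. A prime $\mathfrak p\neq v,\mathfrak m$ does not contain $v$, so some $h_j$ is a unit in $C_{\mathfrak p}$ and $G_{\mathfrak p}$ is contractible. Thus $G$ is a $v$-complex. By Lemma~\ref{lem:htpy}(b) the subcomplex $Q$ of $G_v\cong K(h_1,\dots,h_m)\otimes_OQ$ is a direct summand, say $G_v\cong Q\oplus Q'$. So $Q\oplus Q'\in\mathcal R$.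 By (a), $\mathcal R$ contains the cone of the endomorphism $0\oplus1$ of $Q\oplus Q'$, which is $Q\oplus Q[1]$.
\end{proof}

These three properties say that membership in $\mathcal R$ is decided by a class in an abelian group that is additive on cones. Such a class depends only on lengths, which is why the number found in Example~\ref{ex:E} suffices.

\begin{proposition}\label{prop:kappa}
There is a $v$-complex $F$ with $F_v\cong\kappa$ in $D^b(O)$.
\end{proposition}

\begin{proof}
For $Y,Y'\in\mathcal L$ write $Y\equiv Y'$ if $Y\oplus Z\cong Y'\oplus Z'$ for some $Z,Z'\in\mathcal R$. This relation is reflexive and symmetric. It is transitive: if also $Y'\oplus Z_1\cong Y''\oplus Z_1'$, then $Y\oplus Z\oplus Z_1\cong Y''\oplus Z_1'\oplus Z'$. It is compatible with direct sums, so the classes $[Y]$ form a commutative monoid $\mathcal G$ under $\oplus$. By Lemma~\ref{lem:R}(b), $[Y]=0$ if and only if $Y\in\mathcal R$. By Lemma~\ref{lem:R}(c), $[Y]+[Y[1]]=0$. So $\mathcal G$ is a group, $[Y[1]]=-[Y]$ and $[Y[2]]=[Y]$.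

Let $f\colon X\to X'$ be a morphism with $X,X'\in\mathcal L$. The source and target of
\[
f\oplus0\colon X\oplus X[1]\longrightarrow X'\oplus X'[1]
\]
lie in $\mathcal R$ by Lemma~\ref{lem:R}(c). By Lemma~\ref{lem:R}(a) so does its cone, which is $\operatorname{cone}(f)\oplus X'[1]\oplus X[2]$. Therefore
\begin{equation}\label{eq:add}
[\operatorname{cone}(f)]=[X']-[X].
\end{equation}
If $N\neq0$ is an $O$-module of finite length, choose a submodule $N'$ with $N/N'\cong\kappa$. Then \eqref{eq:add} gives $[\kappa]=[N]-[N']$, and by induction $[N]=\ell(N)[\kappa]$. Finally $E_v$ is the cone of a map $K^1_v\to K^2_v$ and $K^q_v\cong N_q$, so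
\[
0=[E_v]=[N_2]-[N_1]=(4-3)[\kappa]=[\kappa].
\]
Hence $\kappa\in\mathcal R$.
\end{proof}

Had the two lengths differed by an integer $d$, the argument would only give $d[\kappa]=0$, which is empty for $d=0$ and realizes $\kappa^{|d|}$ otherwise. The value $1$ is what makes the module of the next section cyclic up to finite length.

\section{From the complex to a module}\label{sec:module}

The complex $F$ of Proposition~\ref{prop:kappa} is correct away from $\mathfrak m$, but we know neither its length nor its homology of finite length. We shorten it without changing it away from $\mathfrak m$, by attaching Koszul complexes on a system of parameters, which are contractible at every prime other than $\mathfrak m$. Put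
\[
y_1=\alpha,\qquad y_2=\gamma-x_2,\qquad y_3=\beta+x_1,\qquad y^N=y_1^N,y_2^N,y_3^N .
\]
By Lemma~\ref{lem:C}(a) the primes containing $y_1,y_2$ are $v,w,\mathfrak m$, and $y_3\notin v\cup w$. So each $y^N$ is a system of parameters of $C$. The point of this choice is that $y_1,y_2\in v$.

\begin{lemma}\label{lem:kill}
Let $G$ be a $v$-complex and let $\zeta\in H_i(G)$ be killed by a power of $\mathfrak m$. For all $N\gg0$ there is a chain map $K(y^N)[i]\to G$ that sends the element $1$ of degree $i$ to a cycle representing $\zeta$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:htpy}(a) with $\mathfrak a=v$, multiplication by $y_1^N$ and by $y_2^N$ is null-homotopic on $G$ for $N\gg0$. Also $y_3^N\zeta=0$ for $N\gg0$. Fix such an $N$, let $z$ be a cycle representing $\zeta$, and write $y_3^Nz=\partial g$. Then $1\mapsto z$, $\varepsilon\mapsto\pm g$ is a chain map $\psi\colon K(y_3^N)[i]\to G$. Let $K'=K(y_1^N,y_2^N)$ and let $\rho\colon K'\otimes G\to G$ be the map of Lemma~\ref{lem:htpy}(b). The composite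
\[
K(y^N)[i]\cong K'\otimes K(y_3^N)[i]\xrightarrow{\ 1\otimes\psi\ }K'\otimes G\xrightarrow{\ \rho\ }G
\]
sends $1$ to $z$.
\end{proof}

\begin{lemma}\label{lem:short}
Let $G$ be a $v$-complex in degrees $[a,b]$ such that $H_a(G)$ has finite length. Then there is a $v$-complex $G'$ in degrees $[a+1,\max(b,a+4)]$ with $G'_v\cong G_v$ in $D^b(O)$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:kill}, with a common $N$, to generators $\zeta_1,\dots,\zeta_m$ of $H_a(G)$. This gives a chain map $K(y^N)^m[a]\to G$ that is surjective on $H_a$. Let $X$ be its cone. The source lives in degrees $[a,a+3]$, so $X$ lives in degrees $[a,\max(b,a+4)]$, and the long exact sequence gives $H_a(X)=0$. For $\mathfrak p\ne\mathfrak m$ the complex $K(y^N)_{\mathfrak p}$ is contractible, so $G_{\mathfrak p}\to X_{\mathfrak p}$ is a quasi-isomorphism. Since $H_a(X)=0$, the differential $X_{a+1}\to X_a$ is a surjection onto a free module, so it splits, and its kernel $Z$ is projective, hence free over the local ring $C$. Let $G'\subseteq X$ be the subcomplex $\cdots\to X_{a+2}\to Z\to0$. The inclusion $G'\to X$ is a quasi-isomorphism.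
\end{proof}

Each application removes the bottom degree $a$ and may create terms up to degree $a+4$, where $4=\dim C+1$. So the process makes progress as long as the complex occupies more than four degrees, and four degrees are exactly what the acyclicity lemma allows.

\begin{proposition}\label{prop:M}
There is a finitely generated $C$-module $M$ with the following properties, where $T$ denotes the largest submodule of finite length of $M$.
\begin{enumerate}
\item[(a)] $\operatorname{pd}_CM\le3$, $M_v\cong\kappa(v)$, and $M_{\mathfrak p}=0$ for $\mathfrak p\neq v,\mathfrak m$.
\item[(b)] $\operatorname{Tor}_i^C(M,P)=0$ for $i>0$, and $M\otimes_CP$ is nonzero of finite length.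
\item[(c)] $M/T\cong C/v$ and $T\neq0$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $F$ be a $v$-complex with $F_v\cong\kappa$, living in degrees $[a,b]$ with $a\le0$ and $b\ge3$. For $i\neq0$ the module $H_i(F)$ vanishes at every prime other than $\mathfrak m$, so it has finite length.

\emph{Raising the bottom degree.} If $a<0$, Lemma~\ref{lem:short} replaces $F$ by a complex of the same kind in degrees $[a+1,b]$, because $a+4\le3\le b$. Repeating, we may assume $a=0$.

\emph{Lowering the top degree.} Let $a=0$ and $b\ge4$. The top degree of $F$ is the bottom degree of the dual $G=\operatorname{Hom}_C(F,C)$, which lives in degrees $[-b,0]$. Duals of contractible complexes are contractible, so $G$ is a $v$-complex. By Lemma~\ref{lem:C}(c), the Koszul complex on $\gamma,x_2$ over $O$ resolves $\kappa$, so it is homotopy equivalent to $F_v$. Its dual is isomorphic to its shift by $-2$, so $G_v$ has homology only in degree $-2\neq-b$. Hence $H_{-b}(G)$ has finite length, and Lemma~\ref{lem:short} gives a $v$-complex $G'$ in degrees $[-b+1,0]$, since $-b+4\le0$. The free complexes $G'_v$ and $G_v$ are homotopy equivalent, hence so are their duals. Thus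 $\operatorname{Hom}_C(G',C)$ is a $v$-complex in degrees $[0,b-1]$ that realizes $\kappa$. Repeating, we may assume $b=3$.

(a) Now $F$ lives in degrees $[0,3]$, its homology in positive degrees has finite length, and $\operatorname{depth}C=3$. By Lemma~\ref{lem:acyc}, $F$ is a free resolution of $M=H_0(F)$, and (a) holds.

(b) A nonmaximal prime $\mathfrak p\supseteq(x_1,x_2)$ is different from $v$, so $F_{\mathfrak p}$ is contractible and $(F\otimes_CP)_{\mathfrak p}$ is exact. Hence $F\otimes_CP$ is a free complex over $P$ in degrees $[0,3]$ with homology of finite length. As $\operatorname{depth}P=3$, Lemma~\ref{lem:acyc} gives $\operatorname{Tor}_i^C(M,P)=H_i(F\otimes_CP)=0$ for $i>0$. Nakayama's lemma gives $M\otimes_CP\neq0$.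

(c) The module $M/T$ is nonzero, as $(M/T)_v=M_v$. It has no nonzero submodule of finite length, so $\mathfrak m$ is not associated to it, and $v$ is its only associated prime. Hence the elements of $C\setminus v$ are regular on $M/T$, and $M/T$ embeds in $M_v\cong\kappa(v)$, the fraction field of the discrete valuation ring $C/v$. A nonzero finitely generated $C/v$-submodule of this field is isomorphic to $C/v$. If $T$ were zero, then $M\cong C/v$, and (b) would contradict \eqref{eq:tor1}.
\end{proof}

\begin{remark}
The module $M$ has finite projective dimension over the complete intersection $C$, the module $M\otimes_CP$ has finite length, and $\dim M+\dim P=4>3=\dim C$.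
\end{remark}

\section{From the module to a ring}\label{sec:ring}

If $M$ were cyclic, it would be a quotient ring of $C$ and we could take $A=M$. In general, the usual way to turn a module into a ring is the trivial extension $S\ltimes M$, for a ring $S$ over which $M$ is a module: this is $S\oplus M$ with product $(\rho,t)(\rho',t')=(\rho\rho',\rho t'+\rho't)$. With $S=C/(g_1,g_2)$ for a regular sequence killing $M$, the base change $(S\otimes_CP)\ltimes(M\otimes_CP)$ has dimension at least $1$ and contains the nonzero ideal $M\otimes_CP$ of finite length, so it is not CM. The support of $S$ is too large. We use instead that $M$ is cyclic modulo $T$. With $m_1$ a generator modulo $T$ and $u$ a parameter that kills $T$, we adjoin to $M$ a unit element ``$m_1/u$''. This changes $M$ only by a module of finite length with a Koszul resolution.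

Let $M$ and $T$ be as in Proposition~\ref{prop:M}, and choose $m_1\in M$ with $M=Cm_1+T$. Since $\operatorname{Supp}M=V(v)$ and $y_1,y_2\in v$, while $T$ has finite length, there is an $N$ with $y_1^NM=y_2^NM=0$ and $y_3^NT=0$. Put $S=C/(y_1^N,y_2^N)$ and let $u\in S$ be the image of $y_3^N$. Then $M$ is an $S$-module and $uT=0$. The system of parameters $y^N$ of the CM ring $C$ is a regular sequence, so $u$ is regular on $S$. In $S\ltimes T$ consider
\[
\mathfrak a=\{(uc,t):\ c\in S,\ t\in T,\ cm_1+t=0\text{ in }M\}.
\]
This set is closed under addition. For $(uc,t)\in\mathfrak a$ and $(\rho,t')\in S\ltimes T$ we have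
\[
(\rho,t')(uc,t)=(u\rho c,\ \rho t+uct')=(u\rho c,\ \rho t),
\]
because $uT=0$, and $\rho cm_1+\rho t=0$. So $\mathfrak a$ is an ideal; this is the only place where $uT=0$ is used. It lies in the maximal ideal $\mathfrak mS\oplus T$ of the local ring $S\ltimes T$. Define
\[
A=(S\ltimes T)/\mathfrak a .
\]
This is a local $k$-algebra with residue field $k$. It is a finitely generated module over the complete noetherian local ring $C$, so it is noetherian and complete.

\begin{lemma}\label{lem:A}
There is an exact sequence of $C$-modules $0\to M\xrightarrow{\ \lambda\ }A\to C/(y^N)\to0$ in which $\lambda(cm_1+t)$ is the class of $(uc,t)$ for $c\in S$, $t\in T$.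
\end{lemma}

\begin{proof}
As $u$ is regular on $S$, the rule $(uc,t)\mapsto cm_1+t$ is a well-defined $C$-linear map $uS\oplus T\to M$. It is surjective, since $M=Cm_1+T$, and its kernel is $\mathfrak a$. Hence $M\cong(uS\oplus T)/\mathfrak a\subseteq A$, and the quotient is $(S\oplus T)/(uS\oplus T)=S/uS=C/(y^N)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Dimension and depth.} The module $C/(y^N)$ has finite length, so Lemma~\ref{lem:A} gives $\operatorname{Supp}_CA=\operatorname{Supp}_CM=\{v,\mathfrak m\}$. As $A$ is integral over $C/\operatorname{ann}_CA$, whose spectrum is this set, $\dim A=1$. The submodule $\lambda(T)$ is the image of the ideal $0\oplus T$, so it is an ideal of $A$. It has finite length, and it is nonzero by Proposition~\ref{prop:M}(c). Hence $\operatorname{depth}A=0$.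

\emph{Tor-independence.} The ring $P/(y^N)P$ is a quotient of $C/(y^N)$, so it has finite length. Thus $y^N$ is a system of parameters of the three-dimensional regular ring $P$, hence $P$-regular. Since $K(y^N)$ resolves $C/(y^N)$ over $C$, we get $\operatorname{Tor}_i^C(C/(y^N),P)=H_i(y^N;P)=0$ for $i>0$. With Proposition~\ref{prop:M}(b) and Lemma~\ref{lem:A} this gives $\operatorname{Tor}_i^C(A,P)=0$ for $i>0$.

\emph{The map.} Let $B=A\otimes_CP=A/(x_1,x_2)A$, a nonzero local ring with residue field $k$. Its support over $C$ is $\{v,\mathfrak m\}\cap V(x_1,x_2)=\{\mathfrak m\}$, so $B$ has finite length and is artinian. The map $C\to P$ is qci by Lemma~\ref{lem:C}(b), and base change gives $H_i(A,B,W)\cong H_i(C,P,W)=0$ for $i\ge3$ and every $B$-module $W$. So $A\to B$ is a surjective qci homomorphism whose kernel is generated by the images of $x_1$ and $x_2$.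
\end{proof}

\section{Sharpness and larger defects}\label{sec:more}

\begin{proof}[Proof of Theorem~\ref{thm:supp}(b)]
In Theorem~\ref{thm:main} we have $\dim A-\operatorname{depth}A=1$. By part (a) this forces $r\ge1$ and then $1\le r-1$. On the other hand $r\le n\le2$ by Proposition~\ref{prop:koszul}. Thus $n=r=2$.
\end{proof}

For part (c) we take tensor powers of the example, which add up the defects, and then adjoin variables. For complete noetherian local $k$-algebras $A=k[[z]]/J$ and $A'=k[[z']]/J'$ with residue field $k$, where $z$ and $z'$ are finite sets of variables, put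
\[
A\,\widehat\otimes\,A'=k[[z,z']]/(J,J')=A[[z']]\otimes_{k[[z']]}A' .
\]
We recall that for a flat local homomorphism $\Lambda\to\Lambda'$ of noetherian local rings, the dimension of $\Lambda'$ is the sum of the dimensions of $\Lambda$ and of the closed fiber, and the same holds for depth.

\begin{lemma}\label{lem:tensor}
The ring $A\,\widehat\otimes\,A'$ is flat over $A$ and over $A'$, and $\dim$ and $\operatorname{depth}$ are additive for $\widehat\otimes$. If $A\to B$ and $A'\to B'$ are surjective qci maps, then so is $A\,\widehat\otimes\,A'\to B\,\widehat\otimes\,B'$.
\end{lemma}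

\begin{proof}
The sequence $z'$ is regular on $A[[z']]$, so $\operatorname{Tor}_1^{k[[z']]}(k,A[[z']])=H_1(z';A[[z']])=0$, and $A[[z']]$ is flat over $k[[z']]$ by the local criterion of flatness. Base change along $k[[z']]\to A'$ shows that $A\,\widehat\otimes\,A'$ is flat over $A'$, with closed fiber $A[[z']]/(z')=A$. This gives additivity, and flatness over $A$ follows by exchanging the factors.

Let $B=A/I$. Then $B\,\widehat\otimes\,A'=(A\,\widehat\otimes\,A')/I(A\,\widehat\otimes\,A')$, so $A\,\widehat\otimes\,A'\to B\,\widehat\otimes\,A'$ is the base change of $A\to B$ along a flat map, and it is qci. The same argument in the second factor shows that $B\,\widehat\otimes\,A'\to B\,\widehat\otimes\,B'$ is qci. Finally, a composite $A_1\to A_2\to A_3$ of qci maps is qci, since in the Jacobi--Zariski sequence $H_i(A_1,A_2,W)\to H_i(A_1,A_3,W)\to H_i(A_2,A_3,W)$ the outer terms vanish for $i\ge3$.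
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:supp}(c)]
Let $A\to B$ be the map of Theorem~\ref{thm:main}, and let $A_c$ and $B_c$ be the $c$-fold products of $A$ and of $B$ for $\widehat\otimes$. By Lemma~\ref{lem:tensor} and induction on $c$, the map $A_c\to B_c$ is a surjective qci homomorphism with $\dim B_c=0$, $\dim A_c=c$ and $\operatorname{depth}A_c=0$. Since it is surjective, its base change along the flat map $A_c\to A_c[[t_1,\dots,t_e]]$ is $A_c[[t_1,\dots,t_e]]\to B_c[[t_1,\dots,t_e]]$, which is therefore qci. Adjoining $e$ power series variables raises dimension and depth by $e$. So the target is CM of dimension $e$, and the source has depth $e$ and dimension $e+c$.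
\end{proof}

\begin{thebibliography}{9}

\bibitem{AM}
Samuel Alvite, Javier Majadas, \emph{Adequate complete intersection homomorphisms}, arXiv:2508.12967 (2025).

\bibitem{And}
Andr\'e, \emph{Homologie des alg\`ebres commutatives}.

\bibitem{AHS}
Avramov, Henriques, \c{S}ega, \emph{Quasi-complete intersection homomorphisms}, Pure Appl. Math. Q. 9 (2013).

\bibitem{BMR}
Blanco, Majadas, Rodicio, \emph{On the acyclicity of the Tate complex}, J. Pure Appl. Algebra 131 (1998).

\bibitem{BH}
Bruns, Herzog, \emph{Cohen--Macaulay Rings}.

\end{thebibliography}
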